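\title{Separating ordered pairs by the fewest linear orders}

\begin{abstract}
Given $n$ linear orders on an $m$-element set, each ordered pair $(x,y)$ of distinct elements has a profile in $\{0,1\}^n$ that records in which orders $x$ precedes $y$. We prove that the orders can be chosen so that all $m(m-1)$ profiles are distinct if and only if $m(m-1)\le 2^n$. Thus the least number of orders needed is $\lceil\log_2(m(m-1))\rceil$, which answers a question of Haddad, Miyakawa, Pouzet and Tatsumi. The proof doubles every point at the cost of two new orders and follows the binary expansion of the target size, preparing each extra point long before it is needed. In particular, there are $13$ linear orders on $91$ points in which every nonconstant profile occurs exactly once.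
\end{abstract}

\section{Introduction}

Let $V$ be a finite set with $m\ge2$ elements and let $<_1,\dots,<_n$ be linear orders on $V$. The \emph{profile} of an ordered pair $(x,y)$ of distinct elements is the vector $p(x,y)\in\{0,1\}^n$ whose $k$th coordinate is $1$ if $x<_ky$ and $0$ otherwise. The family \emph{separates} $V$ if distinct ordered pairs have distinct profiles, that is, if any two distinct ordered pairs are treated differently by some order of the family. Let $h_{\mathrm{Lin}}(m)$ be the least $n$ for which some family of $n$ linear orders separates an $m$-element set.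

A separating family encodes each of the $m(m-1)$ ordered pairs by a word of $n$ bits, so $m(m-1)\le 2^n$ and
\[
h_{\mathrm{Lin}}(m)\ge\lceil\log_2(m(m-1))\rceil .
\]
Recall that a tournament on $V$ is a choice of one orientation for each unordered pair, and that linear orders are the transitive tournaments. For families of tournaments the counting bound is attained: the only constraint is that $p(y,x)$ is the complement of $p(x,y)$, so one may give each unordered pair its own complementary pair of words. For linear orders every triple imposes the further coordinatewise constraint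
\[
\min\bigl(p(x,y),p(y,z)\bigr)\le p(x,z)\le\max\bigl(p(x,y),p(y,z)\bigr),
\]
and the profiles can no longer be chosen independently. Haddad, Miyakawa, Pouzet and Tatsumi \cite{HMPT} ask whether the counting bound is attained all the same. It is known that it is for $m\le7$, and that $h_{\mathrm{Lin}}(m)\le h_{\mathrm{Lin}}(m+1)\le h_{\mathrm{Lin}}(m)+1$; we shall not use these facts.

For $m=2$ one order suffices. For $m=3$ the bound is $3$, and the three orders
\begin{equation}\label{eq:three}
a<b<c,\qquad b<c<a,\qquad c<a<b
\end{equation}
give $p(a,b)=101$, $p(b,c)=110$, $p(a,c)=100$; these words and their complements are the six nonconstant words of length $3$. One may doubt that such luck persists: for $m=91$ the bound is $13$, and since $91\cdot90=2^{13}-2$, all words but two must be used in spite of transitivity. On the other hand, doubling $m$ multiplies the number of pairs by about $4$, which is what two more orders provide, so a lossless doubling construction would propagate the bound. This second guess is the right one.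

\begin{theorem}\label{thm:main}
Let $m\ge2$ and $n\ge1$. Some family of $n$ linear orders separates an $m$-element set if and only if $m(m-1)\le2^n$. Hence $h_{\mathrm{Lin}}(m)=\lceil\log_2(m(m-1))\rceil$ for all $m\ge2$.
\end{theorem}

Section~\ref{sec:doubling} describes the doubling, which settles even $n$. For odd $n$ the largest admissible $m$ is close to $\sqrt2$ times a power of $2$, and one must also be able to pass from $m$ to $2m+1$. Section~\ref{sec:extra} does this once or twice in a row; Sections~\ref{sec:pending} and~\ref{sec:count} do it as often as the binary digits of the target require. Section~\ref{sec:tight} describes the extremal cases.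

\section{Doubling}\label{sec:doubling}

\subsection*{Classes}
Let $n\ge1$ linear orders on a finite set $X$ be indexed by a set $K$. For $\pi\in\{0,1\}^K$ write $\bar\pi$ for its complement and $[\pi]=\{\pi,\bar\pi\}$ for its \emph{class}; there are $2^{n-1}$ classes. Since $p(y,x)=\overline{p(x,y)}$, an unordered pair $\{x,y\}$ has a well-defined class $[p(x,y)]$. From now on ``pair'' without qualification means unordered pair. The family separates a subset $A\subseteq X$ if and only if the pairs of $A$ have distinct classes. We call $(m,n)$ \emph{realizable} if some family of $n$ orders separates an $m$-element set, and we put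
\[
M(n)=\max\{m: m(m-1)\le2^n\}.
\]
A family that separates a set separates its subsets, so Theorem~\ref{thm:main} amounts to the statement that $(M(n),n)$ is realizable for every $n\ge1$.

\subsection*{The construction}
Suppose $X=A\sqcup Z$. The points of $A$ will be doubled, those of $Z$ will not. Choose an enumeration $a_1,\dots,a_m$ of $A$, a \emph{coloring} $\chi\colon A\to\{0,1\}$, and a word $q_a\in\{0,1\}^K$ for each $a\in A$. Let $A'=\{a^0,a^1:a\in A\}$ and $X'=A'\sqcup Z$, and for $v\in X'$ let $\hat v\in X$ be the underlying point. The pairs $\{a^0,a^1\}$ are the \emph{twin pairs}. In the old order $<_k$ replace each $a$ by two consecutive points, with $a^0$ first if and only if $q_a(k)=1$.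

The old orders cannot tell the four pairs $(a^x,b^y)$ apart, so two new orders $\alpha,\beta$ must do it for all $a\ne b$ at once: one of them should reveal $x$ and the other $y$. An order reveals the exponent of $a$ when the twins of $a$ enclose those of $b$. We therefore nest the twin pairs in both new orders, in opposite ways. With $a^-=a^{\chi(a)}$ and $a^+=a^{1-\chi(a)}$, put on $A'$
\[
\begin{aligned}
\alpha&:\quad a_1^0<\dots<a_m^0<a_m^1<\dots<a_1^1,\\
\beta&:\quad a_m^-<\dots<a_1^-<a_1^+<\dots<a_m^+ .
\end{aligned}
\]
The positions of the points of $Z$ in $\alpha$ and $\beta$ are specified in each application. The \emph{middle} of $\alpha$ is the gap between $a_m^0$ and $a_m^1$, and the middle of $\beta$ is the gap between $a_1^-$ and $a_1^+$. A point $z\in Z$ is \emph{central} for $a$ if it lies between the twins of $a$ in both $\alpha$ and $\beta$, and \emph{high} for $a$ if it lies between them in $\alpha$ and above both in $\beta$. See Figure~\ref{fig:orders}.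

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.6]
\draw[->,gray] (-4,0)--(4,0) node[right]{$\alpha$};
\draw[->,gray] (0,-3.8)--(0,3.8) node[above]{$\beta$};
\draw (-3,-1)--(3,1);
\draw (-2,-2)--(2,2);
\draw[dashed] (-1,3)--(1,-3);
\fill (-3,-1) circle (3pt) node[left]{$a^0$};
\fill (3,1) circle (3pt) node[right]{$a^1$};
\fill (-2,-2) circle (3pt) node[left]{$b^0$};
\fill (2,2) circle (3pt) node[right]{$b^1$};
\fill (-1,3) circle (3pt) node[left]{$c^0$};
\fill (1,-3) circle (3pt) node[right]{$c^1$};
\end{tikzpicture}
\caption{The two new orders when three points $a,b,c$, enumerated in this order, are doubled with colors $0,0,1$. The horizontal coordinate gives $\alpha$ and the vertical one gives $\beta$. Twins are joined by a segment, of positive slope for color $0$ and negative slope for color $1$. A point placed at the origin is central for $a$, $b$ and $c$.}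
\label{fig:orders}
\end{figure}

New profiles are written $p'(v,w)=(\pi;\varepsilon\varepsilon')$, with \emph{base} $\pi\in\{0,1\}^K$ and \emph{pattern} $\varepsilon\varepsilon'$, the bits for $\alpha$ and $\beta$. A new class \emph{lies over} $[\pi]$ if the bases of its members are $\pi$ and $\bar\pi$. Exactly four new classes lie over $[\pi]$, namely $[\pi;11]$, $[\pi;00]$, $[\pi;10]$, $[\pi;01]$; they form the \emph{fiber} over $[\pi]$. A new class has \emph{type} $0$ if the two bits of its patterns agree and type $1$ if they differ; complementation respects this. Each fiber contains two classes of each type.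

\begin{lemma}\label{lem:rules}
In the doubled family the following hold.
\begin{enumerate}
\item[(a)] If $\hat v\ne\hat w$, the base of $p'(v,w)$ is $p(\hat v,\hat w)$, and $p'(v,w)$ does not depend on the words $q_a$.
\item[(b)] For $a\ne b$ in $A$, the four ordered pairs $(a^x,b^y)$ have the four different patterns.
\item[(c)] $p'(a^0,a^1)$ is $(q_a;11)$ if $\chi(a)=0$ and $(q_a;10)$ if $\chi(a)=1$. Every class of type $\chi(a)$ is the class of $\{a^0,a^1\}$ for exactly one choice of $q_a$.
\item[(d)] If $z$ is central for $a$, then $(a^0,z)$ and $(a^1,z)$ have patterns $11,00$ when $\chi(a)=0$ and $10,01$ when $\chi(a)=1$. Their classes are the two classes of type $\chi(a)$ over $[p(a,z)]$.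
\item[(e)] If $z$ is high for $a$, then $(a^0,z)$ and $(a^1,z)$ have patterns $11,01$. Their classes lie over $[p(a,z)]$, one of each type.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) In an old order the twins occupy the place of $a$, and $\alpha,\beta$ do not involve the $q_a$.

(b) Let $a=a_j$, $b=a_k$ with $j<k$. In $\alpha$ the twins of $a$ enclose those of $b$, so the $\alpha$-bit of $(a^x,b^y)$ is $1$ exactly when $x=0$. In $\beta$ the twins of $b$ enclose those of $a$, so the $\beta$-bit is $1$ exactly when $b^y=b^+$. Thus the pattern determines $x$ and $y$. For $j>k$ take complements.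

(c) We have $a^0<_\alpha a^1$, and $a^0<_\beta a^1$ exactly when $a^0=a^-$, that is, $\chi(a)=0$. A class of type $0$ has exactly one member with pattern $11$, and a class of type $1$ exactly one with pattern $10$.

(d), (e) The $\alpha$-bits of $(a^0,z)$ and $(a^1,z)$ are $1$ and $0$. If $z$ is central, the $\beta$-bit is $1$ for $a^-$ and $0$ for $a^+$; if $z$ is high, it is $1$ for both.
\end{proof}

By (a) and (b), the four pairs arising from a pair of $A$ fill the fiber over its class with no waste. What remains is to find room for the twin pairs. Call a new class \emph{open} if it does not lie over the class of a pair of $A$ and is not the class of a pair of $X'$ that meets $Z$. By (a) this does not depend on the $q_a$. Let $Q_i$ be the set of open classes of type $i$, and let $A_i=\{a\in A:\chi(a)=i\}$.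

\begin{lemma}\label{lem:twins}
Suppose that the old family separates $A$ and that $|A_i|\le|Q_i|$ for $i=0,1$. Then the $q_a$ can be chosen so that the new family separates $A'$ and every twin pair has an open class.
\end{lemma}

\begin{proof}
Choose injections $A_i\to Q_i$, and use Lemma~\ref{lem:rules}(c) to give each twin pair its assigned class. These classes are distinct, since $Q_0\cap Q_1=\emptyset$. The other pairs of $A'$ have classes lying over classes of pairs of $A$, hence not open. Two such pairs with different underlying pairs lie in different fibers because the old family separates $A$, and two with the same underlying pair differ by Lemma~\ref{lem:rules}(b).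
\end{proof}

\begin{proposition}\label{prop:double}
If $(m,n)$ is realizable and $2m(2m-1)\le2^{n+2}$, then $(2m,n+2)$ is realizable.
\end{proposition}

\begin{proof}
Take $Z=\emptyset$ and a coloring with $|A_i|\le\lceil m/2\rceil$. There are $F=2^{n-1}-\binom m2$ unused old classes, and each contributes two classes to each $Q_i$, so $|Q_i|=2F$. The hypothesis reads $2^{n+1}\ge2m^2-m$, whence $4F=2^{n+1}-2m^2+2m\ge m$. The integer $2F$ is then at least $\lceil m/2\rceil$, and Lemma~\ref{lem:twins} applies.
\end{proof}

\begin{example}\label{ex:six}
Double the family \eqref{eq:three}. The only unused class is $[111]$, so $|Q_0|=|Q_1|=2$ and the three twin pairs cannot all have the same color; this is why colors are needed. Take $\chi(a)=\chi(b)=0$, $\chi(c)=1$, $q_a=q_c=111$ and $q_b=000$. The five orders, listed increasingly, are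
\[
\begin{array}{lll}
a^0a^1b^1b^0c^0c^1, & b^1b^0c^0c^1a^0a^1, & c^0c^1a^0a^1b^1b^0,\\[2pt]
\alpha:\ a^0b^0c^0c^1b^1a^1, & \beta:\ c^1b^0a^0a^1b^1c^0. &
\end{array}
\]
The pairs $(a^0,b^1),(a^0,b^0),(a^1,b^1),(a^1,b^0)$ have base $101$ and patterns $11,10,01,00$. The twin pairs have classes $[111;11]$, $[000;11]=[111;00]$ and $[111;10]$. Fifteen of the sixteen classes are used, and $[111;01]$ is left over.
\end{example}

\begin{corollary}\label{cor:even}
$(M(n),n)$ is realizable for every even $n\ge2$.
\end{corollary}

\begin{proof}
From $2^r(2^r-1)\le4^r<(2^r+1)2^r$ we get $M(2r)=2^r$. The pair $(2,2)$ is realizable, and Proposition~\ref{prop:double} leads from $(2^r,2r)$ to $(2^{r+1},2r+2)$.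
\end{proof}

\section{One or two extra points}\label{sec:extra}

For odd $n=2T+1$ write $M_T=M(2T+1)$, the largest $M$ with $M(M-1)\le2\cdot4^T$. The first values are as follows.
\[
\begin{array}{c|cccccccc}
T&0&1&2&3&4&5&6&7\\ \hline
M_T&2&3&6&11&23&45&91&181\\
M_T(M_T-1)&2&6&30&110&506&1980&8190&32580\\
2\cdot4^T&2&8&32&128&512&2048&8192&32768\\
(M_T+1)M_T&6&12&42&132&552&2070&8372&32942
\end{array}
\]
Odd sizes cannot come from plain doubling; one point $z$ must stay single. A step such as $6\to11$ doubles five points of a separated set and keeps the sixth. A step such as $11\to23$ is harder: it starts from $12$ points, and $7$ orders cannot separate $12$ points. So some pairs $\{a,z\}$ must be allowed to share a profile beforehand. For a point $z$ and a set $U$ not containing it, the \emph{blocks} of $z$ in $U$ are the nonempty sets $\{u\in U:p(u,z)=\pi\}$. A block of two points produces four pairs, which fit in the fiber over $[\pi]$ if the two points have different colors; a block of three points would produce six pairs for four classes. A block of one point uses half of its fiber and leaves the other half to twin pairs.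

\begin{lemma}\label{lem:one}
Let $n$ orders on $A\sqcup\{z\}$, $|A|=m$, separate $A$, and let $P=\{p(a,z):a\in A\}$. Suppose that $P\cap\bar P=\emptyset$, that no class $[\pi]$ with $\pi\in P$ is the class of a pair of $A$, and that the blocks of $z$ in $A$ have at most two points. If $\binom{2m+1}2\le2^{n+1}$, then $(2m+1,n+2)$ is realizable.
\end{lemma}

\begin{proof}
Let $n_j$ be the number of blocks of size $j$, so $m=n_1+2n_2$. The points forming blocks of size $1$ are called \emph{single}. Since $P\cap\bar P=\emptyset$, the words of $P$ lie in $n_1+n_2$ distinct classes, so $F=2^{n-1}-\binom m2-n_1-n_2\ge0$ old classes are unused. The number of new classes that will be left over is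
\[
\sigma=2^{n+1}-m(2m+1)=4F+4(n_1+n_2)-3m=4F+n_1-2n_2\ge0 .
\]
Double $A$ with $Z=\{z\}$, giving different colors to the two points of each block of size $2$. Each unused old class contributes two classes to each $Q_i$. If $a$ is single and $z$ is central for $a$, the only pairs $\{v,z\}$ over $[p(a,z)]$ are $\{a^0,z\}$ and $\{a^1,z\}$; by Lemma~\ref{lem:rules}(d) they leave two open classes of type $1-\chi(a)$.

\emph{Case $n_1$ even.} Give each color to $n_1/2$ single points, and put $z$ in the middle of $\alpha$ and of $\beta$, so that it is central for all $a$. Then $|Q_i|\ge2F+n_1$ and $|A_i|=n_2+n_1/2$, and the difference $2F+n_1/2-n_2=\sigma/2$ is nonnegative.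

\emph{Case $n_1=2n'+1$ odd.} Let the first point $a_1$ of the enumeration be single, of color $0$, and give each color to $n'$ of the other single points. Put $z$ in the middle of $\alpha$ and immediately after $a_1^+$ in $\beta$. Then $z$ is central for $a_2,\dots,a_m$ and high for $a_1$, so by Lemma~\ref{lem:rules}(e) one class of each type over $[p(a_1,z)]$ is open. Hence $|Q_i|\ge2F+2n'+1$, while $|A_i|\le n_2+n'+1$. The difference is at least $2F+n'-n_2=(\sigma-1)/2$, and $\sigma=4F+2n'+1-2n_2$ is odd and nonnegative, so $\sigma\ge1$.

In both cases Lemma~\ref{lem:twins} yields a family separating $A'$ with open twin classes. The profiles $p'(v,z)$ are distinct: different blocks give different bases, and within a block the patterns differ by Lemma~\ref{lem:rules}(d),(e) and the choice of colors. No two of them are complementary, because their bases lie in $P$ and $P\cap\bar P=\emptyset$. So the pairs $\{v,z\}$ have distinct classes. These are not classes of twin pairs, which are open, nor of other pairs of $A'$, which lie over classes of pairs of $A$. Thus the family separates $A'\cup\{z\}$.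
\end{proof}

\begin{remark}
In the odd case, making $z$ central for $a_1$ too would give only $2F+2n'$ guaranteed classes of type $0$ for $n_2+n'+1$ twin pairs, which requires $\sigma\ge3$. The value $\sigma=1$ does occur: $4096-\binom{91}2=1$.
\end{remark}

Lemma~\ref{lem:one} needs a point with blocks of size two, and the next lemma manufactures one in a preliminary doubling. One point $a^*$ of a separated set is split into $z$ and $z'$. The fiber over $[p(a,a^*)]$ then hosts $\{a^0,z\}$, $\{a^1,z\}$ and the twin pair of $a$, and its fourth class is shared by $\{a^0,z'\}$ and $\{a^1,z'\}$. The twin pairs need no unused class; only $\{z,z'\}$ needs one.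

\begin{lemma}\label{lem:two}
If $(m+1,n)$ is realizable, $\binom{m+1}2<2^{n-1}$ and $\binom{4m+3}2\le2^{n+3}$, then $(4m+3,n+4)$ is realizable.
\end{lemma}

\begin{proof}
Let $n$ orders separate $A\sqcup\{a^*\}$ with $|A|=m$, put $\pi_a=p(a,a^*)$, and let $[q^*]$ be an unused class, which exists by the strict inequality. In every order replace $a^*$ by two consecutive points $z,z'$, arranged so that $p(z,z')=q^*$. Double $A$ with $Z=\{z,z'\}$, all colors $0$, $q_a=\bar\pi_a$, and
\[
\alpha:\ \{a^0\}_a<z<\{a^1\}_a<z',\qquad\beta:\ z'<\{a^0\}_a<\{a^1\}_a<z .
\]
Then
\[
\begin{gathered}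
p'(a^0,z)=(\pi_a;11),\quad p'(a^1,z)=(\pi_a;01),\quad p'(a^1,a^0)=(\pi_a;00),\\
p'(a^0,z')=p'(a^1,z')=(\pi_a;10),\quad p'(z,z')=(q^*;10).
\end{gathered}
\]
Let $B=A'\cup\{z\}$, so $|B|=2m+1$. The classes $[\pi_a]$, $[q^*]$ and the classes of pairs of $A$ are all distinct. The pairs $\{a^x,b^y\}$ fill the fibers over the last, and over $[\pi_a]$ the three pairs of $\{a^0,a^1,z\}$ have three different classes. So the $n+2$ orders separate $B$. The set $P=\{p'(v,z'):v\in B\}$ consists of the words $(\pi_a;10)$ and $(q^*;10)$. All have pattern $10$, so $P\cap\bar P=\emptyset$; their classes are not used by pairs of $B$; and the blocks of $z'$ are the twin pairs and $\{z\}$. Lemma~\ref{lem:one}, with $2m+1$ and $n+2$ in place of $m$ and $n$, gives the result.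
\end{proof}

\begin{proposition}\label{prop:small}
$(M_T,2T+1)$ is realizable for $T\in\{0,1,2,3,4,6\}$.
\end{proposition}

\begin{proof}
One order separates two points, \eqref{eq:three} realizes $(3,3)$, and Example~\ref{ex:six} realizes $(6,5)$. For $(11,7)$ let $z$ be any point of a separated six-point set and $A$ the other five; the hypotheses of Lemma~\ref{lem:one} hold because all pairs have distinct classes, and $\binom{11}2=55\le64$. For $(23,9)$ use Lemma~\ref{lem:two} with $m=5$, $n=5$: $15<16$ and $\binom{23}2=253\le256$. For $(91,13)$ use it with $m=22$, $n=9$: $253<256$ and $\binom{91}2=4095\le4096$.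
\end{proof}

\section{Pending points}\label{sec:pending}

Fix $T=5$ or $T\ge7$, and let $M=M_T$. We build a family of $2T+1$ orders by repeated doubling, reading the binary expansion of $M$ from the left.

\subsection*{Digits}
For $0\le t\le T$ put $y_t=M/2^{T-t}$ and $m_t=\lfloor y_t\rfloor$, so $m_T=M$ and $m_{t-1}=\lfloor m_t/2\rfloor$. Let $b_t=m_t-2m_{t-1}\in\{0,1\}$ for $1\le t\le T$, and $b_t=0$ for $t>T$.

\begin{lemma}\label{lem:digits}
We have $m_2=5$, $m_3=11$, $m_4=22$, $b_3=b_5=1$, $b_4=b_6=b_8=b_9=b_{10}=0$, and $b_7=1$ if $T\ge7$. Moreover $m_t+t+1\le2^{t+1}$ for $2\le t\le T$.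
\end{lemma}

\begin{proof}
For $T=5$ we have $M=45=101101_2$. Let $T\ge7$, $r=\min(T,10)$, $i=r-7\in\{0,1,2,3\}$ and $j=181\cdot2^i$. From $181^2=32761<32768=2\cdot4^7$ we get $M\ge181\cdot2^{T-7}$, that is, $y_r\ge j$. If $y_r\ge j+1$, then
\[
2\cdot4^r\ge\frac{M(M-1)}{4^{T-r}}=y_r\,(y_r-2^{r-T})\ge(j+1)j=32761\cdot4^i+181\cdot2^i,
\]
so $7\cdot4^i\ge181\cdot2^i$, which is false for $i\le3$. Hence $m_r=181\cdot2^i$, and $181=10110101_2$ gives the digits. The inequality is an equality for $t=2$, and $m_{t+1}+t+2\le2m_t+t+3\le2(m_t+t+1)$ gives the induction step.
\end{proof}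

\subsection*{The plan}
At stage $t$ we want $2t+1$ orders separating a set $A$ of $m_t$ points. When $b_s=1$, the passage from stage $s-1$ to stage $s$ requires a point $z_s$ with blocks of size at most $2$. Where does it come from? If $z$ is central and $C\subseteq A$ is a block of $z$, the $2|C|$ twins split by pattern into blocks of sizes $|C\cap A_0|$ and $|C\cap A_1|$, each occurring twice. So a balanced coloring halves the blocks, while the number of profiles with $z$ at most quadruples. It is thus enough that $z_s$ have blocks of size at most $2^{s-t}$ at stage $t$. A point with a single block is easy to create: given an unused class $[\delta]$, put the point at the top of the orders where $\delta$ is $1$ and at the bottom of the others. Since $2^t<m_t<2^{t+1}$ for $t\ge2$, a single block containing $A$ is small enough exactly when $s\ge2t+1$. So $z_s$ is created near stage $s/2$ and then waits, \emph{pending}, until stage $s$.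

\begin{example}
Let $T=5$, so the sizes are $5,11,22,45$ and $b_3=b_5=1$. In the family of Example~\ref{ex:six} let $z_3$ be one of the six points and $A$ the other five. Spend the unused class on a point $z_5$ with $p(u,z_5)=(111;01)$ for all six $u$: it goes at the bottom of $\alpha$ and at the top of the other four orders. Doubling $A$ and absorbing $z_3$ gives $11$ points, and the one block of six becomes at most $4$ blocks of size at most $3$. Doubling again gives $22$ points in at most $16$ blocks of size at most $2$, and Lemma~\ref{lem:one} absorbs $z_5$, since $\binom{45}2=990\le1024$. That the twin pairs find room at each step is checked in Section~\ref{sec:count}.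
\end{example}

In general several points are pending at once. This raises two difficulties. First, $z_r$ joins $A$ at stage $r$, so for $s>r$ the pair $\{z_r,z_s\}$ must eventually be separated too; we count $z_r$ from the start among the points in which $z_s$ has blocks. Second, one coloring must halve the blocks of all pending points simultaneously. This is possible when the blocks are nested. A family of sets is \emph{laminar} if any two members are disjoint or one contains the other.

\begin{lemma}\label{lem:laminar}
If $\mathcal L_1,\mathcal L_2$ are laminar families of subsets of a finite set $X$, there is $\chi\colon X\to\{0,1\}$ such that in every member of $\mathcal L_1\cup\mathcal L_2$ the numbers of points of the two colors differ by at most $1$.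
\end{lemma}

\begin{proof}
Build a matching on $X$ by processing the members of $\mathcal L_1$ in order of nondecreasing size: when processing $L$, match the still unmatched points of $L$ among themselves, leaving at most one. A point of $L$ matched earlier was matched inside some $L_1\in\mathcal L_1$ that meets $L$ and has $|L_1|\le|L|$; then $L_1\subseteq L$, so its partner is in $L$. Hence all points of $L$ but at most one are matched inside $L$. Build a second matching from $\mathcal L_2$ in the same way. Along a cycle in the union of two matchings the edges alternate between the two, so all cycles are even and the union has a proper $2$-coloring $\chi$. Matched points get different colors, which gives the claim.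
\end{proof}

\subsection*{States}
Let $S_t=\{s:t<s\le2t,\ b_s=1\}$. For $2\le t\le T-1$, a \emph{state at stage $t$} is a family of $2t+1$ orders on a set $A\sqcup\{z_s:s\in S_t\}$ with $|A|=m_t$ such that, with
\[
U_s=A\cup\{z_r:r\in S_t,\ r<s\},\qquad P_s=\{p(u,z_s):u\in U_s\},
\]
and with blocks of $z_s$ taken in $U_s$, the following hold for all $r,s\in S_t$.
\begin{enumerate}
\item[(S1)] The family separates $A$.
\item[(S2)] $P_s\cap\bar P_s=\emptyset$; no class of a word of $P_s$ is the class of a pair of $A$; and for $r\ne s$ the words of $P_r$ and of $P_s$ have no class in common.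
\item[(S3)] The blocks of $z_s$ have at most $2^{s-t}$ points.
\item[(S4)] $|P_s|\le2^{2t+1-s}$ if $s\ne3$.
\item[(S5)] If $r<s$, every block of $z_r$ is contained in a block of $z_s$.
\end{enumerate}
Condition (S2) says that the only coincidences of classes are those inside blocks, (S3) that $z_s$ will be ready on time, (S4) that it does not occupy too many classes while waiting, and (S5) provides laminarity. Every pair that contains a pending point is $\{u,z_s\}$ with $u\in U_s$ for exactly one $s$. Hence exactly $\binom{m_t}2+\sum_{s\in S_t}|P_s|$ of the $4^t$ classes are in use.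

\begin{lemma}\label{lem:step}
Let $2\le t\le T-2$ and let a state at stage $t$ be given. Put $m=m_t$ and $b=b_{t+1}$; let $N=|P_{t+1}|$ if $b=1$ and $N=0$ if $b=0$; and let
\[
\begin{aligned}
F&=4^t-\binom m2-\sum_{s\in S_t}|P_s|-b_{2t+1}-b_{2t+2},\\
G&=2F+b_{2t+2}+b\,(2N-m-1).
\end{aligned}
\]
If $F\ge0$ and $G\ge\lceil m/2\rceil$, then there is a state at stage $t+1$.
\end{lemma}

\begin{proof}
\emph{New pending points.} Let $S^+=\{s:t<s\le2t+2,\ b_s=1\}$, so that $S_{t+1}=S^+\setminus\{t+1\}$. Since $F\ge0$, at least $b_{2t+1}+b_{2t+2}$ classes are unused. If $b_{2t+1}=1$, pick an unused class $[\delta]$ and add $z_{2t+1}$ at the top of $<_k$ if $\delta(k)=1$ and at the bottom otherwise. If $b_{2t+2}=1$, add $z_{2t+2}$ afterwards in the same way, with another unused class. Define $U_s$ and $P_s$ for $s\in S^+$ as before. For a new index $s$, $P_s$ is a single word and $U_s$ is the only block, so (S2) and (S5) hold on $S^+$, and exactly $F$ classes remain unused. For such $s$ the set $U_s$ consists of $A$ and points $z_r$ with $t+1\le r\le2t+1$, so by Lemma~\ref{lem:digits}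
\begin{equation}\label{eq:U}
|U_s|\le m+t+1\le2^{t+1}.
\end{equation}
Thus (S3) and (S4) also hold for $s=2t+1$, where they read $|U_s|\le2^{t+1}$ and $|P_s|\le1$.

The point $z_{2t+2}$ needs special treatment. At stage $t+1$, (S4) allows it two profiles, and a central position could give four. It is therefore made high: its block is cut in two by the $\alpha$-bit alone. Call the other pending points \emph{ordinary}.

\emph{Colors.} Let $\mathcal L_1$ be the set of all blocks of all ordinary points. Blocks of the same point are disjoint, and by (S5) a block of $z_r$ is contained in or disjoint from each block of $z_s$ for $r<s$, so $\mathcal L_1$ is laminar. If $b=1$, then $t+1$ is the least index in $S^+$, $U_{t+1}=A$, and the blocks of $z_{t+1}$ have size $1$ or $2$ by (S3). Let $D\subseteq A$ be the union of those of size $1$; there are $N$ blocks covering $m$ points, so $|D|=2N-m$. If $b=0$ let $D=\emptyset$. Let $\mathcal L_2=\{A,D\}$, and let $\chi$ be the coloring of $A\cup\{z_s:s\in S^+\}$ given by Lemma~\ref{lem:laminar}. Balance on $\mathcal L_1$ will halve the blocks, balance on $A$ bounds the demand $|A_i|$, and balance on $D$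 shares the supply of open classes between the two types.

\emph{Positions.} Double $A$ with the colors $\chi$ and $Z=\{z_s:s\in S^+\}$. In the middle of $\alpha$ put all pending points in increasing order of index. In the middle of $\beta$ put the ordinary points of color $0$ in increasing order of index, followed by those of color $1$ in decreasing order of index. Put $z_{2t+2}$, if present, at the top of $\beta$. Ordinary points are central, and $z_{2t+2}$ is high, for every $a\in A$. The arrangement in $\beta$ is such that an ordinary $z_r$ precedes all ordinary points of larger index if $\chi(z_r)=0$ and follows them all if $\chi(z_r)=1$. So, seen from a later point, $z_r$ looks like the twin $a^0$ of a point $a$ of the same color. The patterns of $(v,z_s)$ for $v$ in $U'_s=A'\cup\{z_r:r\in S^+,\ r<s\}$ are as follows.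
\[
\begin{array}{l|cccccc}
v&a^0&a^1&z_r&a^0&a^1&z_r\\
\chi(\hat v)&0&0&0&1&1&1\\ \hline
z_s\text{ ordinary}&11&00&11&10&01&10\\
s=2t+2&11&01&11&11&01&11
\end{array}
\]
Let $P'_s=\{p'(v,z_s):v\in U'_s\}$. As $\hat v\in U_s$ for $v\in U'_s$, the bases of the words of $P'_s$ lie in $P_s$.

\emph{Block sizes.} Let $z_s$ be ordinary and $C$ a block of $z_s$. By the table, the points $v$ with $\hat v\in C$ and a given pattern correspond injectively to points of $C$ of one color. So the new blocks over $C$ have at most $\lceil|C|/2\rceil\le2^{s-t-1}$ points, using $|C|\le2^{s-t}$ and $s>t$. For $s=2t+2$ the points with a given pattern correspond injectively to points of $U_s$, so by \eqref{eq:U} the new blocks have at most $2^{t+1}=2^{s-(t+1)}$ points. This is (S3) at stage $t+1$, and it shows that the new blocks of $z_{t+1}$ are single points.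

\emph{Number of profiles.} Let $s\in S_{t+1}$; then $s\ge t+2\ge4$. If $z_s$ is ordinary, $|P'_s|\le4|P_s|\le2^{2(t+1)+1-s}$. If $s=2t+2$, then $|P'_s|\le2=2^{2(t+1)+1-s}$. This is (S4).

\emph{Nesting.} Let $r<s$ and $v,v'\in U'_r$ with $p'(v,z_r)=p'(v',z_r)$. Then $\hat v,\hat v'$ lie in one block of $z_r$, hence in one block of $z_s$, so $p'(v,z_s)$ and $p'(v',z_s)$ have the same base. The point $z_r$ is ordinary since $r<2t+2$. By the table, the pattern of $(v,z_s)$ equals that of $(v,z_r)$ if $z_s$ is ordinary, and has the same $\alpha$-bit and $\beta$-bit $1$ if $s=2t+2$; the same holds for $v'$. So $p'(v,z_s)=p'(v',z_s)$, which is (S5).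

\emph{Room for the twins.} The pairs meeting $Z$ are the $\{v,z_s\}$ with $v\in U'_s$, and by (S2) only those with this index $s$ lie over a class of $P_s$. Open classes of type $i$ arise in three kinds of fibers. Each of the $F$ unused classes gives two. If $b_{2t+2}=1$ and $P_{2t+2}=\{\delta\}$, at most $[\delta;11]$ and $[\delta;01]$ are taken over $[\delta]$, which leaves one of each type. If $a\in D$ has color $1-i$, the only pairs meeting $Z$ over $[p(a,z_{t+1})]$ are $\{a^0,z_{t+1}\}$ and $\{a^1,z_{t+1}\}$, of type $1-i$, which leaves two of type $i$. When $b=1$, at least $(|D|-1)/2$ points of $D$ have color $1-i$. Hence $|Q_i|\ge G\ge\lceil m/2\rceil\ge|A_i|$, and Lemma~\ref{lem:twins} gives words $q_a$ such that $A'$ is separated and the twin classes are open.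

\emph{The new state.} Let $A_{\mathrm{new}}=A'\cup\{z_{t+1}\}$ if $b=1$ and $A_{\mathrm{new}}=A'$ otherwise. Then $|A_{\mathrm{new}}|=2m+b=m_{t+1}$, the remaining pending points are indexed by $S_{t+1}$, and their sets $U_s$ in the new state are the $U'_s$. For every $s\in S^+$ we have $P'_s\cap\overline{P'_s}=\emptyset$, and the classes of $P'_r$ and $P'_s$ are disjoint for $r\ne s$, because this holds for the bases. A class of $P'_s$ is not the class of a twin pair, which is open, nor of another pair of $A'$, which lies over the class of a pair of $A$. For $s=t+1$, where the blocks are single points, these facts show that the pairs $\{v,z_{t+1}\}$ have distinct classes not used in $A'$, which gives (S1). For $s\in S_{t+1}$ they give (S2), the pairs $\{v,z_{t+1}\}$ of $A_{\mathrm{new}}$ being covered by the disjointness of the classes of $P'_{t+1}$ and $P'_s$.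
\end{proof}

\section{Counting classes}\label{sec:count}

It remains to see that the hypotheses of Lemma~\ref{lem:step} always hold. The balance can be guessed in advance. Let $\mu=2^t$ and $y=y_t\approx\sqrt2\,\mu$, and let $\rho\le\frac12$ be the contribution of the digits $b_s$, $s\ge t+2$, to the fractional part of $y$. These digits make $m$ smaller than $y$, which frees about $2\rho y$ in the count $2F$, but their pending points cost up to $4\rho\mu$. The loss $\rho(4\mu-2y)$ must be covered by a surplus of about $y/2$, the term $+m$ in $2F$ minus the demand $m/2$. With $\rho=\frac12$ this asks for $3y>4\mu$, that is, $3\sqrt2>4$. The margin is thin, so small $t$ are checked using the actual digits.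

\begin{lemma}\label{lem:count}
For $2\le t\le T-2$ and every state at stage $t$, we have $F\ge0$ and $G\ge\lceil m/2\rceil$.
\end{lemma}

\begin{proof}
We use the digits of Lemma~\ref{lem:digits}.

\emph{$t=2$.} Here $m=5$, $b=1$, $S_2=\{3\}$, $b_5=1$, $b_6=0$, and $N\le|U_3|=5$. So $F=16-10-N-1=5-N\ge0$ and $G=2(5-N)+2N-6=4\ge3$.

\emph{$t=3$.} Here $m=11$, $b=0$, $S_3=\{5\}$, $|P_5|\le4$, $b_7\le1$, $b_8=0$. So $F\ge64-55-4-1=4$ and $G=2F\ge8\ge6$.

\emph{$t=4$.} Then $T\ge6$, hence $T\ge7$. Here $m=22$, $b=1$, $S_4=\{5,7\}$, $N=|P_5|\le16$, $|P_7|\le4$, $b_9=b_{10}=0$. So $F\ge256-231-N-4=21-N\ge5$ and $G\ge2(21-N)+2N-23=19\ge11$.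

\emph{$t\ge5$.} Let $\mu=2^t\ge32$, $y=y_t$, $\lambda=2^{t-T}\le\frac14$, $\kappa=\frac12-\lambda\ge\frac14$, and
\[
\rho=\sum_{s=t+2}^Tb_s2^{t-s}\le\sum_{j=2}^{T-t}2^{-j}=\kappa,\qquad w=y-m=\frac b2+\rho .
\]
Dividing $M(M-1)\le2\cdot4^T<(M+1)M<(M+\frac12)^2$ by $4^{T-t}$, and using $y<m+1\le2\mu$ from Lemma~\ref{lem:digits}, we obtain
\begin{equation}\label{eq:y}
y^2-\lambda y\le2\mu^2,\qquad\sqrt2\,\mu-\tfrac18<y<2\mu .
\end{equation}
By (S4), the cost of the later pending points is bounded by
\[
R:=2\sum_{s\in S_t,\ s\ge t+2}|P_s|+2b_{2t+1}+b_{2t+2}\le\sum_{s=t+2}^{2t+2}b_s2^{2t+2-s}\le4\mu\rho .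
\]
From the definitions, and since $bN=N$, we have $2F=2\mu^2-m^2+m-R-2N-b_{2t+2}$ and $G=2\mu^2-m^2+m-R-b(m+1)$. With $E=2\mu^2-m^2+m-4\mu\rho$ this gives
\begin{equation}\label{eq:FG}
2F\ge E-2N-1,\qquad G\ge E-b(m+1).
\end{equation}
We claim that $E\ge(b+\frac12)(m+1)$. Substituting $2\mu^2\ge y^2-\lambda y$ and $m=y-w$,
\[
\begin{aligned}
E-(b+\tfrac12)(m+1)&\ge2wy-w^2-\lambda y+(\tfrac12-b)(y-w)-4\mu\rho-b-\tfrac12\\
&=y\,(2w-b+\kappa)-w\,(w+\tfrac12-b)-4\mu\rho-b-\tfrac12 .
\end{aligned}
\]
Now $2w-b=2\rho$, and $w(w+\frac12-b)=\rho(\rho+\frac12)$ both for $b=0$, where $w=\rho$, and for $b=1$, where $w=\rho+\frac12$. So the right side equals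
\[
\Phi=\kappa y-\rho\,(4\mu-2y)-\rho\,(\rho+\tfrac12)-b-\tfrac12 .
\]
Since $y<2\mu$, this is decreasing in $\rho\ge0$. Taking $\rho=\kappa$ and $b=1$,
\[
\Phi\ge\kappa\,(3y-4\mu-\kappa-\tfrac12)-\tfrac32=\kappa\,(3y-4\mu-1+\lambda)-\tfrac32 .
\]
By \eqref{eq:y}, $3y-4\mu>(3\sqrt2-4)\mu-\frac38>0.242\cdot32-0.375>7$, so $\Phi\ge\frac14\cdot6-\frac32=0$. This proves the claim.

Then \eqref{eq:FG} gives $G\ge\frac{m+1}2\ge\lceil m/2\rceil$. If $b=0$, it gives $2F\ge\frac{m+1}2-1>0$. If $b=1$, then $N\le2^{2t+1-(t+1)}=\mu$ by (S4), and $m+1>y>\sqrt2\,\mu-\frac18$, so
\[
2F\ge\tfrac32(m+1)-2\mu-1>(\tfrac32\sqrt2-2)\mu-\tfrac{19}{16}>0.121\cdot32-1.19>0 .\qedhere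
\]
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Necessity is the counting bound. For sufficiency we must realize $(M(n),n)$ for all $n\ge1$. Corollary~\ref{cor:even} and Proposition~\ref{prop:small} leave $n=2T+1$ with $T=5$ or $T\ge7$.

We have $S_2=\{3\}$. In the family of Example~\ref{ex:six} let $z_3$ be one point and $A$ the other five. All pairs have distinct classes, so (S1)--(S3) hold, and (S4), (S5) are void; the exception in (S4) is needed because $|P_3|=5>4$. This is a state at stage $2$. Lemmas~\ref{lem:step} and~\ref{lem:count} carry it to a state at stage $T-1$, with $2T-1$ orders and $M=2m_{T-1}+b_T$. If $b_T=0$, Proposition~\ref{prop:double} applies because $M(M-1)\le2^{2T+1}$. If $b_T=1$, then $S_{T-1}=\{T\}$ and $U_T=A$; (S1)--(S3) are the hypotheses of Lemma~\ref{lem:one} for $z_T$, and $\binom M2\le2^{2T}$. In both cases $(M,2T+1)$ is realizable.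

Finally, the least $n$ with $m(m-1)\le2^n$ is $\lceil\log_2(m(m-1))\rceil$.
\end{proof}

\section{Extremal families}\label{sec:tight}

\begin{corollary}\label{cor:tight}
Consider families of $n\ge1$ linear orders on sets of $m\ge2$ points.
\begin{enumerate}
\item[(i)] The largest set separated by $n$ linear orders has $M(n)=\bigl\lfloor\frac12+\sqrt{2^n+\frac14}\,\bigr\rfloor$ points. We have $M(1)=2$, and for $n\ge2$, $M(n)$ is the integer nearest to $2^{n/2}$.
\item[(ii)] Every word of $\{0,1\}^n$ can be the profile of exactly one ordered pair only for $(m,n)=(2,1)$.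
\item[(iii)] There is a family in which all words but one complementary pair are the profile of exactly one ordered pair, the two exceptional words not occurring, if and only if $(m,n)\in\{(2,2),(3,3),(6,5),(91,13)\}$. The missing words may be taken to be the two constant ones.
\end{enumerate}
In particular, there are $13$ linear orders on a $91$-element set such that for every nonempty proper subset $S$ of $\{1,\dots,13\}$ there is exactly one ordered pair $(x,y)$ with $\{k:x<_ky\}=S$.
\end{corollary}

\begin{proof}
First, for an integer $r\ge1$ the equation $r(r-1)=2^n$ forces $r=2$, $n=1$, since $r$ and $r-1$ are coprime and so one of them equals $1$.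

(i) By Theorem~\ref{thm:main} the largest size is $M(n)$, and $m(m-1)\le2^n$ is equivalent to $(m-\frac12)^2\le2^n+\frac14$. For an integer $r\ge1$, the inequality $r-\frac12<2^{n/2}$ means $r(r-1)+\frac14<2^n$, that is, $r(r-1)\le2^n-1$. For $n\ge2$ this is equivalent to $r(r-1)\le2^n$. So $M(n)$ is the largest $r$ with $r-\frac12<2^{n/2}$, which is the nearest integer.

(ii) Such a family has $m(m-1)=2^n$, so $(m,n)=(2,1)$, where one order does it.

(iii) Such a family is separating with $m(m-1)=2^n-2$. Conversely, if $m(m-1)=2^n-2$, Theorem~\ref{thm:main} gives a separating family; it misses two words, and they are complementary because the set of profiles is closed under complementation. The equation can be written $(2m-1)^2+7=2^{n+2}$. By Nagell's theorem (T.~Nagell, 1948, proving Ramanujan's conjecture), the positive solutions of $x^2+7=2^N$ are $(x,N)=(1,3),(3,4),(5,5),(11,7),(181,15)$. The first gives $m=1$, and the others give the four listed pairs. Reversing the order $<_k$ flips the $k$th bit of every profile, so if $\pi,\bar\pi$ are missing, reversing the orders where $\pi$ is $0$ makes the missing words constant. The last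 assertion is the case $(91,13)$.
\end{proof}

\begin{thebibliography}{1}

\bibitem{HMPT}
Lucien Haddad, Masahiro Miyakawa, Maurice Pouzet, Hisayuki Tatsumi,
\emph{Hereditary rigidity, separation and density In memory of Professor I.G. Rosenberg},
arXiv:2104.00292 (2021).

\end{thebibliography}
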